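# Automatic expansions with algebraic digits in completions of global function fields

## 1. Algebraic digits and automatic coefficients

Christol's theorem says that a power series $\sum f_nz^n$ over a finite field is algebraic over the rational functions exactly when its coefficient sequence can be produced by a finite automaton. Here $z$ plays the role of a base and the elements of the finite field are the digits. Now change the base to some other element $\pi$, and the digits to some other set $\Gamma$. Does the equivalence "algebraic if and only if automatic" survive?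

If the base or a digit is transcendental, one should not hope for much. If the base and all digits are algebraic, there seems to be nothing left that could go wrong. So the answer one first guesses is: *the equivalence holds precisely when the base and the digits are algebraic.* We make this guess precise and then test it.

**Setting.** Let $K$ be a global function field of characteristic $p$: it contains $\mathbb F_p$ and an element $x$ transcendental over $\mathbb F_p$ with $[K:\mathbb F_p(x)]<\infty$. Its constant field is written $\mathbb F_q$. Let $v:K^*\to\mathbb Z$ be a surjective valuation, with $v(0)=+\infty$, let $A=\{x\in K:v(x)\ge 0\}$, and let $K_v$, $A_v$ be the completions, with $v$ extended to $K_v$. Fix $\pi\in K_v$ with $e:=v(\pi)>0$ and put $r:=|A_v/\pi A_v|$. The quotient $A_v/\pi A_v$ is a finite nonzero $\mathbb F_p$-vector space, so $r=p^s$ with $s\ge1$; this defines $s$. Let $\Gamma\subset A_v$ be a complete set of representatives of $A_v/\pi A_v$, so $|\Gamma|=r$.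

**Definition 1 (expansion).** For $x\in K_v$ put $m(x)=\min\{0,\lfloor v(x)/e\rfloor\}$, and $m(0)=0$. There is a unique sequence $(a_n)_{n\ge m(x)}$ in $\Gamma$ with
$$x=\sum_{n\ge m(x)}a_n\pi^n .$$
This is the expansion of $x$ with respect to $(\Gamma,\pi)$, and $(a_n)$ is its coefficient sequence.

Why it exists and is unique: $\pi^{-m(x)}x$ lies in $A_v$, so we may assume $x\in A_v$ and $m(x)=0$. The digit $a_0$ must be the element of $\Gamma$ congruent to $x$ modulo $\pi$. Then $(x-a_0)/\pi\in A_v$, and we repeat.

The set $\Gamma$ need not contain $0$. For example, take $K=\mathbb F_2(z)$, $v$ the $z$-adic valuation, $\pi=z$, $\Gamma=\{1,z\}$, and expand $x=0$. The digit congruent to $0$ is $z$; then $(0-z)/z=1$, whose digit is $1$; then $(1-1)/z=0$, and we are back. So the coefficient sequence of $0$ is $z,1,z,1,\dots$; indeed $z+1\cdot z+z\cdot z^2+1\cdot z^3+\cdots=0$.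

**Definition 2 (automatic sequence).** Let $k\ge2$. A sequence $(a_n)_{n\ge m}$ is $k$-automatic if, with $b_n:=a_{n+m}$ for $n\ge0$, its $k$-kernel
$$\{(b_{k^in+j})_{n\ge0}:\ i\ge0,\ 0\le j<k^i\}$$
is a finite set.

For example, let $u_n=1$ if $n$ is a power of $p$ (including $1=p^0$), and $u_n=0$ otherwise. Then $u_{pn}=u_n$; also $u_{pn+1}=1$ only for $n=0$; and $u_{pn+j}=0$ for $2\le j<p$. The sequence "$1$ at $n=0$, else $0$" has a kernel consisting of itself and the zero sequence. So the $p$-kernel of $u$ has three elements.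

Three facts follow directly from the definition. The image of a $k$-automatic sequence under a map of alphabets is $k$-automatic. A finite tuple of $k$-automatic sequences with the same starting index is $k$-automatic, since its kernel lies in the product of the kernels. If $Q$ is a power of $p$, the $Q$-kernel is contained in the $p$-kernel.

**Christol's theorem** (Christol; Christol–Kamae–Mendès France–Rauzy 1980). A series $\sum_{n\ge0}f_nX^n\in\mathbb F_q[[X]]$ is algebraic over $\mathbb F_q(X)$ if and only if $(f_n)$ is $p$-automatic.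

For the sequence $u$ above, $G=\sum_iX^{p^i}$ satisfies $G-G^p=X$, so both sides are visible.

**Definition 3 (property $B$).** The pair $(\Gamma,\pi)$ has property $B$ if for every $x\in K_v$: $x$ is algebraic over $K$ if and only if the coefficient sequence of its expansion with respect to $(\Gamma,\pi)$ is $p$-automatic.

For $K=\mathbb F_q(z)$, $\pi=z$, $\Gamma=\mathbb F_q$, property $B$ is Christol's theorem. It is known that if $(\Gamma,\pi)$ has property $B$, then $\pi$ and all elements of $\Gamma$ are algebraic over $K$. The guess is the following conjecture; the problem comes from Chunlin Wang, "Expansions in completions of global function fields", arXiv:2404.09175 (2024).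

**Conjecture.** $(\Gamma,\pi)$ has property $B$ if and only if $\pi$ and the elements of $\Gamma$ are algebraic over $K$.

Since "only if" is the known fact, the matter is the "if" part. From here on $\pi$ is algebraic over $K$.

## 2. Automatic coefficients always give algebraic elements

We first replace $K$ by a field that sees only $\pi$. A nonzero element of $K_v$ algebraic over $\mathbb F_p$ is a root of unity, hence has valuation $0$. As $v(\pi)>0$, the element $\pi$ is transcendental over $\mathbb F_p$. The field $K(\pi)$ is algebraic over $K$, so it has transcendence degree $1$ over $\mathbb F_p$, and it is therefore algebraic over $\mathbb F_p(\pi)$. Hence for elements of $K_v$,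
$$\text{algebraic over }K\iff\text{algebraic over }\mathbb F_p(\pi). \tag{1}$$
We simply say *algebraic*.

Substitution $f(X)\mapsto f(\pi)$ embeds $\mathbb F_p[[X]]$ into $A_v$, because $v(f(\pi))=e\cdot\operatorname{ord}f$. It identifies $\mathbb F_p((X))$ with a field
$$M:=\mathbb F_p((\pi))\subset K_v ,$$
and $\mathbb F_p(X)$ with $\mathbb F_p(\pi)$. So Christol's theorem applies to elements of $\mathbb F_p[[\pi]]$ and their $\pi$-coefficients, with "algebraic" in the sense of (1). For a series in $M$ starting at $\pi^m$, multiply by $\pi^{-m}$ first.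

**Proposition 1.** Let all elements of $\Gamma$ be algebraic. If the coefficient sequence of $x\in K_v$ is $p$-automatic, then $x$ is algebraic.

*Proof.* Let $m=m(x)$ and $b_n=a_{n+m}$. For $\gamma\in\Gamma$ the indicator sequence of $\{n:b_n=\gamma\}$ is an image of $(b_n)$, hence $p$-automatic. By Christol, $F_\gamma(X)=\sum_{b_n=\gamma}X^n$ is algebraic over $\mathbb F_p(X)$, so $F_\gamma(\pi)$ is algebraic. Therefore $x=\pi^m\sum_{\gamma\in\Gamma}\gamma F_\gamma(\pi)$ is algebraic. $\square$

So half of property $B$ is free. The question is whether an algebraic $x$ has automatic digits.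

## 3. Two digits: the guess is right

**Proposition 2.** If $r=2$ and $\Gamma$ consists of algebraic elements, then $(\Gamma,\pi)$ has property $B$.

*Proof.* Here $p=2$ and $s=1$. The set $\{0,1\}$ is a complete set of representatives of $A_v/\pi A_v$, so expanding with these digits gives $K_v=\mathbb F_2((\pi))=M$. Let $\Gamma=\{\gamma_0,\gamma_1\}$ and let $x=\sum_{n\ge m}a_n\pi^n$ be algebraic, $m=m(x)$. Write $a_n=\gamma_{\varepsilon_n}$ with $\varepsilon_n\in\{0,1\}$. Then $x=\gamma_0\sum_{n\ge m}\pi^n+(\gamma_1-\gamma_0)\sum_{n\ge m}\varepsilon_n\pi^n$, so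
$$\sum_{n\ge m}\varepsilon_n\pi^n=\frac{x-\gamma_0\pi^m/(1-\pi)}{\gamma_1-\gamma_0}. \tag{2}$$
The right side is algebraic. By Christol $(\varepsilon_{n+m})_{n\ge0}$ is $2$-automatic, hence so is $(a_n)$. The converse is Proposition 1. $\square$

For $\Gamma=\{1,z\}$, $\pi=z$, $x=0$, formula (2) reads $\sum\varepsilon_nz^n=1/(1-z)^2=1/(1+z^2)=1+z^2+z^4+\cdots$ over $\mathbb F_2$, which is the sequence $z,1,z,1,\dots$ found above.

## 4. Three digits: one set, two bases

The proof for $r=2$ solves for the indicator series. Let $F_\gamma=\sum_{a_n=\gamma}\pi^n$ be the indicator series of the digit $\gamma$. We have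
$$\sum_\gamma F_\gamma=\frac{\pi^m}{1-\pi},\qquad \sum_\gamma\gamma F_\gamma=x .$$
For $r=2$ these two linear equations determine the two unknown series. For $r=3$ there are three unknown series, and one must use that they are indicator series.

Take $K=\mathbb F_3(z)$, $v$ the $z$-adic valuation, and $\Gamma=\{0,1,2-z\}$. For any $\pi$ with $v(\pi)=1$ this is a complete set of representatives. Write each digit as
$$a_n=d_n-y_nz,\qquad d_n\in\mathbb F_3,\qquad y_n=1\ \text{if } d_n=2,\quad y_n=0\ \text{otherwise}. \tag{3}$$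

**The base $\pi=z$.** Let $x=\sum_{n\ge m}x_nz^n$ with $x_n\in\mathbb F_3$ be algebraic, $m=m(x)$. Comparing coefficients in $x=\sum(d_n-y_nz)z^n$ gives
$$d_n=x_n+y_{n-1}\qquad(y_{m-1}:=0).$$
By hand: for $x=2$ we get $d_0=2$, $y_0=1$, then $d_1=0+1=1$, $y_1=0$, and then zeros, so $2=(2-z)+1\cdot z$. In general one carry bit $y_{n-1}$ is remembered, and $(x_n)$ is $3$-automatic by Christol. A machine with finite memory reading an automatic sequence produces an automatic sequence:

**Lemma 1 (finite memory).** Let $(X_n)_{n\ge0}$ be $p$-automatic over a finite alphabet $\Sigma$, let $Z$ be a finite set, $f:Z\times\Sigma\to Z$ a map, $z_0\in Z$, and $z_{n+1}=f(z_n,X_n)$. Then $(z_n)_{n\ge0}$ is $p$-automatic.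

*Proof.* Let $\kappa_1,\dots,\kappa_h$ be the elements of the $p$-kernel of $X$, and put $Y_n=(\kappa_1(n),\dots,\kappa_h(n))\in\Sigma^h$. If $\kappa_l(n)=X_{p^in+j'}$ with $j'<p^i$, then $\kappa_l(pn+j)=X_{p^{i+1}n+(p^ij+j')}$ and $p^ij+j'<p^{i+1}$. So $n\mapsto\kappa_l(pn+j)$ is again in the kernel, and there are maps $\phi_j:\Sigma^h\to\Sigma^h$, $0\le j<p$, with $Y_{pn+j}=\phi_j(Y_n)$. Also $X_n=\mathrm{pr}(Y_n)$ for some coordinate map $\mathrm{pr}$.

Next we describe blocks of $p^i$ steps. Define $\Phi^i:\Sigma^h\to Z^Z$ by $\Phi^0(y)=f(\cdot,\mathrm{pr}(y))$ and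
$$\Phi^{i+1}(y)=\Phi^i(\phi_{p-1}(y))\circ\cdots\circ\Phi^i(\phi_0(y)).$$
Then
$$z_{p^i(n+1)}=\Phi^i(Y_n)(z_{p^in})\qquad\text{for all }i,n\ge0. \tag{4}$$
For $i=0$ this is the recursion. If it holds for $i$, then $z_{p^i(pn+j+1)}=\Phi^i(\phi_j(Y_n))(z_{p^i(pn+j)})$ for $0\le j<p$, and composing over $j=0,\dots,p-1$ gives (4) for $i+1$.

By (4), the sequence $(z_{p^in})_{n\ge0}$ is determined by $z_0$, $Y$ and the map $\Phi^i$. For $0\le j<p^i$, the value $z_{p^in+j}$ arises from $z_{p^in}$ by $j$ further steps with the letters $X_{p^in+t}$, $0\le t<j$. Each of these letters is a coordinate of $Y_n$, namely the one belonging to the kernel element $n\mapsto X_{p^in+t}$. So $z_{p^in+j}=H_{i,j}(Y_n)(z_{p^in})$ for a map $H_{i,j}:\Sigma^h\to Z^Z$. There are finitely many maps $\Sigma^h\to Z^Z$, hence finitely many pairs $(\Phi^i,H_{i,j})$, and the $p$-kernel of $(z_n)$ is finite. $\square$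

For $\pi=z$, apply Lemma 1 with states $y_{n-1}$ and letters $x_n$ (indices shifted by $m$): the sequence $(y_{n-1})$ is automatic, then so is the pair $(x_n,y_{n-1})$, then $d_n=x_n+y_{n-1}$ is automatic, and so is $a_n$. With Proposition 1, $(\{0,1,2-z\},z)$ has property $B$. The guess passes again.

**The base $\pi=z-z^3$.** Keep the digits and change only the base. Now $K_v=\mathbb F_3((\pi))$, and $z$ has an infinite expansion in $\pi$ over $\mathbb F_3$:
$$\sum_{i\ge0}\pi^{3^i}=\sum_{i\ge0}\bigl(z^{3^i}-z^{3^{i+1}}\bigr)=z. \tag{5}$$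
If $x=\sum_{n\ge m}x_n\pi^n$ with $x_n\in\mathbb F_3$, then (3) and (5) give
$$d_n=x_n+\sum_{i\ge0,\ 3^i\le n-m}y_{n-3^i}. \tag{6}$$
To find the next digit one must remember $y_{n-1},y_{n-3},y_{n-9},\dots$, and the number of lags grows without bound. Lemma 1 no longer applies: the state is not in a finite set. At this point the attempt to prove the conjecture stops. The recursion (6), with its nonlinear rule "$y_n=1$ iff $d_n=2$", is a computing device, and we may choose the algebraic input $(x_n)$.

## 5. What is true

**Theorem 1.** Let $\pi$ be algebraic with $r\ge3$. Let $Q\ge3$ be a power of $p$ and $g=\sum_{i\ge0}\pi^{Q^i}$. Let $V\subset A$ be an $\mathbb F_p$-subspace which is a complete set of representatives of $A_v/\pi A_v$ (such $V$ exist). Let $\delta,\eta\in V$ with $\delta\ne0$, $\eta\notin\{0,-\delta\}$ (such $\delta,\eta$ exist), and put $c^*=\eta+\delta$. Then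
$$\Gamma=(V\setminus\{c^*\})\cup\{\gamma^*\},\qquad\gamma^*=c^*-\delta g,$$
consists of algebraic elements, but $(\Gamma,\pi)$ does not have property $B$: there is an algebraic $x\in A_v$ whose coefficient sequence is not $p$-automatic.

For $K=\mathbb F_3(z)$, $v$ the $z$-adic valuation, $\pi=z-z^3$, $Q=3$, $V=\mathbb F_3$, $\delta=\eta=1$, formula (5) gives $g=z$ and $\Gamma=\{0,1,2-z\}\subset K$. So the conjecture is **false**, and the second base of Section 4 is a counterexample.

**Theorem 2.** Given $(K,v)$ and algebraic $\pi$: every complete set $\Gamma$ of algebraic representatives has property $B$ if and only if $r=2$. Moreover, for all $r$, "automatic $\Rightarrow$ algebraic" holds for every algebraic $\Gamma$.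

**Theorem 3.** Let $\pi,\Gamma$ be algebraic and let $W$ be the $\mathbb F_p(\pi)$-span of $\{\gamma-\gamma':\gamma,\gamma'\in\Gamma\}$. Then $\dim_{\mathbb F_p(\pi)}W\ge s$, and if $\dim W=s$, then $(\Gamma,\pi)$ has property $B$.

For $\Gamma=\{0,1,2-z\}$, $s=1$: with $\pi=z$ we have $W=\mathbb F_3(z)$, of dimension $1$; with $\pi=z-z^3$ the element $z$ enters $W$, and we shall see that the dimension is $2$.

## 6. Lattice points coded as sums of powers of $Q$

This section is to find a sparse set of indices on which the recursion (6) is transparent. The lags are $1,Q,Q^2,\dots$. Suppose the indices $n$ that matter encode points $(a,b)$ of $\mathbb Z_{\ge0}^2$, and that the only powers $Q^i$ leading from such an index back to another one are a step $(a,b)\to(a-1,b)$ and a step $(a,b)\to(a,b-1)$. Then the sum in (6) has the two terms $y_{(a-1,b)}$ and $y_{(a,b-1)}$, as in Pascal's triangle. To separate the two kinds of steps we use even and odd positions of base-$Q$ digits.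

For $a,b\ge0$ put
$$N(a,b)=\sum_{0\le i<a}Q^{2i}+\sum_{0\le j<b}Q^{2j+1},\qquad S=\{N(a,b):a,b\ge0\}.$$
In base $Q$, the number $N(a,b)$ has ones exactly at the even positions $E_a=\{0,2,\dots,2a-2\}$ and the odd positions $O_b=\{1,3,\dots,2b-1\}$, and zeros elsewhere. In particular $N$ is injective, and $N(0,0)=0$. For $Q=3$ the smallest elements of $S$ are
$$0=N(0,0),\ 1=N(1,0),\ 3=N(0,1),\ 4=N(1,1),\ 10=N(2,0),\ 13=N(2,1),\ 30=N(0,2).$$

**Lemma 2.** Let $Q\ge3$. For $n\ge0$ consider the pairs $(m,i)$ with $m\in S$, $i\ge0$, $m+Q^i=n$.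

(i) If $n=N(a,b)$, the pairs are exactly $(N(a-1,b),2a-2)$ (when $a\ge1$) and $(N(a,b-1),2b-1)$ (when $b\ge1$).

(ii) If $n\notin S$, there is at most one pair.

*Proof.* The digits of $m\in S$ are $0$ or $1$ and $Q\ge3$, so adding $Q^i$ produces no carry: the digit vector of $m+Q^i$ is that of $m$ plus the unit vector $e_i$ at position $i$.

(i) The listed pairs are solutions. Conversely let $m=N(a',b')$ and $m+Q^i=N(a,b)$. The digits of $N(a,b)$ are $0$ or $1$, so $m$ arises from it by changing digit $i$ from $1$ to $0$. If $i$ is even, the odd positions are unchanged, so $b'=b$; counting ones at even positions gives $a'=a-1$; hence the changed position is $i=2a-2$. If $i$ is odd, in the same way $a'=a$, $b'=b-1$, $i=2b-1$.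

(ii) Suppose $n$ has two different pairs $(m,i)$, $(m',i')$ with $m=N(a,b)$, $m'=N(a',b')$. Then $i\ne i'$, since $i=i'$ forces $m=m'$. If $i\equiv i'\pmod2$, compare the digit sums of $n$ over even and over odd positions in the two expressions: they give $a=a'$ and $b=b'$, so $m=m'$ and $i=i'$, a contradiction. So the parities differ; by symmetry let $i$ be even and $i'$ odd. At even positions, the second expression shows that the digits of $n$ are the indicator of $E_{a'}$, because $Q^{i'}$ only touches an odd position. At odd positions, the first expression shows that the digits of $n$ are the indicator of $O_b$. Hence $n=N(a',b)\in S$. So if $n\notin S$ there is at most one pair. $\square$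

## 7. Pascal's triangle modulo 2 inside an expansion: proof of Theorem 1

**Step 1: the data exist and $\Gamma$ is an algebraic set of representatives.** Since $K$ is dense in $K_v$, for each $y\in A_v$ there is $x\in K$ with $v(x-y)\ge e$; then $v(x)\ge0$, so $x\in A$. Thus $A\to A_v/\pi A_v$ is surjective. Lift an $\mathbb F_p$-basis of $A_v/\pi A_v$ to $\omega_1,\dots,\omega_s\in A$; then $V=\bigoplus_i\mathbb F_p\omega_i$ is a subspace as required. As $|V|=r\ge3$, we can pick $\delta\ne0$ in $V$ and then $\eta\in V$ outside $\{0,-\delta\}$.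

Now let $V,\delta,\eta$ be as in the theorem. Since $g\in\pi A_v$, we have $\gamma^*\equiv c^*\pmod\pi$, so $\Gamma$ is a complete set of representatives. From $g^Q=\sum_{i\ge1}\pi^{Q^i}$ we get $g-g^Q=\pi$, so $g$ is algebraic. The elements of $V\subset K$ are algebraic, hence so is $\gamma^*$.

**Step 2: an algebraic element supported on $S$.** The purpose is to choose the input of the recursion. Put $x_n=0$ for $n\notin S$, $x_n=\eta$ for $n\in S\setminus\{0\}$, $x_0=\eta+\delta$, and
$$x=\sum_{n\ge0}x_n\pi^n\in A_v .$$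
Let $\varphi=\sum_{a\ge0}\pi^{(Q^{2a}-1)/(Q^2-1)}$. Because $1+Q^2\frac{Q^{2a}-1}{Q^2-1}=\frac{Q^{2a+2}-1}{Q^2-1}$, we have
$$\varphi=1+\pi\varphi^{Q^2},$$
so $\varphi$ is algebraic. Since $N(a,b)=\frac{Q^{2a}-1}{Q^2-1}+Q\,\frac{Q^{2b}-1}{Q^2-1}$ and $N$ is injective,
$$\sum_{n\in S}\pi^n=\sum_{a,b\ge0}\pi^{\frac{Q^{2a}-1}{Q^2-1}}\,\pi^{Q\frac{Q^{2b}-1}{Q^2-1}}=\varphi\cdot\varphi^Q .$$
Hence $x=\eta\varphi^{1+Q}+\delta$ is algebraic. As $v(x)\ge0$, we have $m(x)=0$.

**Step 3: the expansion of $x$ as a recursion.** This step is (6) in general form. Define $k_n\in\mathbb Z_{\ge0}$, $d_n\in V$, $y_n\in\{0,1\}$ recursively by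
$$k_n=\#\{i\ge0:\ Q^i\le n,\ y_{n-Q^i}=1\},\qquad d_n=x_n+k_n\delta,\qquad y_n=1\iff d_n=c^*. \tag{7}$$
Here $d_n\in V$ because $V$ is an $\mathbb F_p$-subspace. Put $a_n=d_n-y_n\delta g$. If $d_n=c^*$, then $a_n=\gamma^*$; otherwise $a_n=d_n\in V\setminus\{c^*\}$. So $a_n\in\Gamma$. By (7), $g\sum_ny_n\pi^n=\sum_nk_n\pi^n$, hence
$$\sum_{n\ge0}a_n\pi^n=\sum_{n\ge0}d_n\pi^n-\delta g\sum_{n\ge0}y_n\pi^n=\sum_{n\ge0}(d_n-k_n\delta)\pi^n=x .$$
By uniqueness $(a_n)_{n\ge0}$ is the coefficient sequence of $x$. Moreover $y_n=1$ if and only if $a_n=\gamma^*$, since $\gamma^*$ is not congruent to any element of $V\setminus\{c^*\}$.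

**Step 4: the recursion computes binomial coefficients modulo 2.** We claim
$$y_n=0\ \text{ for }n\notin S,\qquad y_{N(a,b)}\equiv\binom{a+b}{a}\pmod2. \tag{8}$$
The proof is by induction on $n$. By the induction hypothesis, only those $i$ contribute to $k_n$ for which $m=n-Q^i\in S$, that is, those from the pairs of Lemma 2.

If $n\notin S$, then $k_n\in\{0,1\}$ by Lemma 2(ii), and $x_n=0$, so $d_n\in\{0,\delta\}$. But $c^*=\eta+\delta$ is neither $0$ (as $\eta\ne-\delta$) nor $\delta$ (as $\eta\ne0$). So $y_n=0$.

If $n=0$, then $k_0=0$ and $d_0=\eta+\delta=c^*$, so $y_0=1=\binom00$. This is why $x_0$ received the extra $\delta$: it starts the triangle.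

If $n=N(a,b)$ with $(a,b)\ne(0,0)$, Lemma 2(i) gives $k_n=y_{N(a-1,b)}+y_{N(a,b-1)}\in\{0,1,2\}$, where terms with a negative index are $0$. Now $d_n=\eta+k_n\delta$ equals $c^*=\eta+\delta$ if and only if $(k_n-1)\delta=0$. As $k_n-1\in\{-1,0,1\}$ and $\delta\ne0$, this holds if and only if $k_n=1$. Among $0,1,2$, the value $1$ is the only odd one, so
$$y_n\equiv k_n\equiv\binom{a+b-1}{a-1}+\binom{a+b-1}{a}=\binom{a+b}{a}\pmod2,$$
with binomial coefficients outside the triangle read as $0$. This proves (8). The parity appears in every characteristic $p$, because it comes from the test $d_n=c^*$ and not from arithmetic in $V$.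

**Step 5: the coefficient sequence is not automatic.** Suppose $(a_n)$ is $p$-automatic. Then its image $(y_n)$ is $p$-automatic, so the $Q$-kernel of $(y_n)$ is finite. We exhibit infinitely many elements of it. For $b\ge0$ let
$$j_b=N(b,b)=\frac{Q^{2b}-1}{Q-1}<Q^{2b},\qquad Y_b=(y_{Q^{2b}n+j_b})_{n\ge0},$$
which lies in the $Q$-kernel, and for $c\ge0$ let $n_c=N(c,0)=\frac{Q^{2c}-1}{Q^2-1}$. The number $j_b$ has ones at positions $0,\dots,2b-1$, and $Q^{2b}n_c$ has ones at $2b,2b+2,\dots,2b+2c-2$. So $Q^{2b}n_c+j_b=N(b+c,b)$, and by (8)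
$$Y_b(n_c)\equiv\binom{2b+c}{b}\pmod2 .$$
Recall (Lucas) that $\binom{N}{2^l}$ is congruent mod $2$ to the binary digit of $N$ at position $l$: writing $N=\sum_iN_i2^i$, we have $(1+T)^N\equiv\prod_i(1+T^{2^i})^{N_i}\pmod 2$, where the coefficient of $T^{2^l}$ is $N_l$. Take $b=2^l$ and $0\le c\le2^l$. The digit of $2^{l+1}+c$ at position $l$ is $0$ if $c<2^l$ and $1$ if $c=2^l$. So the least $c$ with $Y_{2^l}(n_c)=1$ is $c=2^l$. Therefore the sequences $Y_{2^l}$, $l\ge0$, are pairwise distinct, and the $Q$-kernel is infinite, a contradiction. This proves Theorem 1. $\blacksquare$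

## 8. The digits of $\varphi^4+1$ in base $z-z^3$

Let $K=\mathbb F_3(z)$, $\pi=z-z^3$, $\Gamma=\{0,1,2-z\}$. The algebraic element with non-automatic expansion is $x=\varphi^4+1$ with $\varphi=1+\pi\varphi^9$, that is,
$$x=2+\pi+\pi^3+\pi^4+\pi^{10}+\pi^{13}+\pi^{30}+\cdots.$$
Running (7) with $c^*=2$ gives:

| $n$ | 0 | 1 | 2 | 3 | 4 | 5 | 6 | 7 | 8 | 9 | 10 | 11 | 12 | 13 |
|---|---|---|---|---|---|---|---|---|---|---|---|---|---|---|
| $x_n$ | 2 | 1 | 0 | 1 | 1 | 0 | 0 | 0 | 0 | 0 | 1 | 0 | 0 | 1 |
| $k_n$ | 0 | 1 | 1 | 1 | 2 | 0 | 1 | 0 | 0 | 1 | 1 | 1 | 1 | 1 |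
| $d_n$ | 2 | 2 | 1 | 2 | 0 | 0 | 1 | 0 | 0 | 1 | 2 | 1 | 1 | 2 |
| $y_n$ | 1 | 1 | 0 | 1 | 0 | 0 | 0 | 0 | 0 | 0 | 1 | 0 | 0 | 1 |

For instance $k_4=y_3+y_1=2$, so $d_4=1+2=0$ and $y_4=0$, matching $y_{N(1,1)}\equiv\binom21$. And $k_{13}=y_{12}+y_{10}+y_4=1$, so $d_{13}=2$ and $y_{13}=1$, matching $y_{N(2,1)}\equiv\binom32$. The digit $a_n$ is $2-z$ where $y_n=1$ and $d_n$ elsewhere.

As a check modulo $\pi^5$: with $z\equiv\pi+\pi^3$ we get $(2-z)(1+\pi+\pi^3)+\pi^2\equiv(2+2\pi+2\pi^3)-(\pi+\pi^2+\pi^3+2\pi^4)+\pi^2\equiv2+\pi+\pi^3+\pi^4$, as it should be.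

## 9. The exact range of $r$: proof of Theorem 2

The last sentence of Theorem 2 is Proposition 1. If $r=2$, every algebraic $\Gamma$ has property $B$ by Proposition 2. If $r\ne2$, then $r\ge3$, and Theorem 1 provides a complete set of algebraic representatives without property $B$. $\blacksquare$

## 10. Coordinates of algebraic elements over $\mathbb F_p((\pi))$

For Theorem 3 we want to imitate the case $\pi=z$ of Section 4. There $K_v$ was $\mathbb F_3((\pi))$ and Christol's theorem gave automatic input. In general $K_v$ is larger than $M=\mathbb F_p((\pi))$, and we need coordinates.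

**Lemma 3.** Let $\omega_1,\dots,\omega_s\in A_v$ lift an $\mathbb F_p$-basis of $A_v/\pi A_v$. Then $A_v=\bigoplus_i\mathbb F_p[[\pi]]\omega_i$ and $K_v=\bigoplus_iM\omega_i$. In particular $[K_v:M]=s$.

*Proof.* The set $\bigoplus\mathbb F_p\omega_i$ is a complete set of representatives. Every $x\in A_v$ has a unique expansion $\sum_{n\ge0}\bigl(\sum_ic_{n,i}\omega_i\bigr)\pi^n$ with $c_{n,i}\in\mathbb F_p$, which means a unique expression $x=\sum_ix_i\omega_i$ with $x_i=\sum_nc_{n,i}\pi^n\in\mathbb F_p[[\pi]]$. For $x\in K_v$ multiply by a power of $\pi$ to land in $A_v$. $\square$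

**Lemma 4.** Let $\omega_1,\dots,\omega_s$ be as in Lemma 3 and algebraic. If $x=\sum_ix_i\omega_i$ with $x_i\in M$ is algebraic, then all $x_i$ are algebraic.

For example, let $K=\mathbb F_p(z)$ and $\pi=z^p$, so $s=p$ and we may take $\omega_i=z^{i}$, $0\le i<p$. The lemma then says that sorting the terms of an algebraic series in $\mathbb F_p((z))$ by exponent modulo $p$ yields algebraic series. Here $K_v=\mathbb F_p((z))$ is purely inseparable over $M=\mathbb F_p((z^p))$, so conjugates and traces alone cannot prove the lemma.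

*Proof.* Let $F=\mathbb F_p(\pi)$ and let $L_0$ be the field of all elements of $M$ algebraic over $F$. Put $N=L_0(\omega_1,\dots,\omega_s,x)\subset K_v$, a finite extension of $L_0$. The core of the proof is
$$[N:L_0]\le[K_v:M]=s, \tag{9}$$
which we get by producing an $L_0$-basis of $N$ that is linearly independent over $M$. We treat the separable and the purely inseparable part of $N/L_0$ in turn.

**Step 1: the separable part.** Let $N_s$ be the largest separable subextension of $N/L_0$, and write $N_s=L_0(\theta)$ with minimal polynomial $h$ over $L_0$ of degree $d$. A monic factor of $h$ in $M[T]$ has coefficients that are polynomials in roots of $h$, so they are algebraic over $F$; they lie in $M$, hence in $L_0$. So $h$ is irreducible over $M$, and $1,\theta,\dots,\theta^{d-1}$ are independent over $M$. Put $M'=M(\theta)\subset K_v$.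

**Step 2: powers of $\pi$ and $P$-th powers.** Since $N/N_s$ is finite and purely inseparable, there is a power $P=p^k$ with $y^P\in N_s$ for all $y\in N$. For a field $E$ write $E^P=\{u^P:u\in E\}$. To control $P$-th powers we show:

(a) $1,\pi,\dots,\pi^{P-1}$ are independent over $M'^P$;

(b) every $f\in N_s$ can be written as $f=\sum_{i=0}^{P-1}\pi^iu_i^P$ with $u_i\in N_s$.

For (a): sorting exponents modulo $P$ gives $M=\sum_i\pi^iM^P$, and the sum is direct, since nonzero elements of $\pi^iM^P$ have $\pi$-order $\equiv i\pmod P$. So $[M:M^P]=P$. From $[M':M][M:M^P]=[M':M'^P][M'^P:M^P]$ and $[M'^P:M^P]=[M':M]$ (apply the $P$-power map) we get $[M':M'^P]=P$. The element $\theta$ is separable over $M$, and it is purely inseparable over $M(\theta^P)$, so $M'=M(\theta^P)=\sum_jM\theta^{Pj}$. Hence $M'=\sum_i\pi^i\sum_jM^P\theta^{Pj}\subset\sum_i\pi^iM'^P$. The $P$ elements $1,\pi,\dots,\pi^{P-1}$ span a space of dimension $P$, so they are independent over $M'^P$.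

For (b): let $E=F(f)$, a finite extension of $F$ inside $N_s\subset M'$. Here $[F:F^P]=[\mathbb F_p(\pi):\mathbb F_p(\pi^P)]=P$, and the same degree count gives $[E:E^P]=P$. By (a), $1,\pi,\dots,\pi^{P-1}$ are independent over $E^P\subset M'^P$, so they form a basis of $E$ over $E^P$. Thus $f\in\sum_i\pi^iE^P\subset\sum_i\pi^iN_s^P$.

**Step 3: the inseparable part.** Let $\beta_1,\dots,\beta_t$ be a basis of $N$ over $N_s$. We show that it is independent over $M'$. By (b) write $\beta_j^P=\sum_i\pi^iu_{ij}^P$ with $u_{ij}\in N_s$. For $c_1,\dots,c_t\in M'$,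
$$\Bigl(\sum_jc_j\beta_j\Bigr)^P=\sum_{i=0}^{P-1}\pi^i\Bigl(\sum_jc_ju_{ij}\Bigr)^P .$$
By (a), $\sum_jc_j\beta_j=0$ if and only if $\sum_jc_ju_{ij}=0$ for all $i$. Used for $c_j\in N_s$, this says that the columns of the matrix $(u_{ij})$ are independent over $N_s$, because the $\beta_j$ are. So the matrix has rank $t$ over $N_s$. Rank does not change under field extension, so it has rank $t$ over $M'$. Used for $c_j\in M'$, this gives $c_1=\dots=c_t=0$.

**Step 4: conclusion.** The products $\theta^l\beta_j$, $0\le l<d$, $1\le j\le t$, form an $L_0$-basis of $N$. If $\sum c_{lj}\theta^l\beta_j=0$ with $c_{lj}\in M$, then $\sum_lc_{lj}\theta^l=0$ for each $j$ by Step 3, and all $c_{lj}=0$ by Step 1. So this basis is independent over $M$, and (9) follows.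

The elements $\omega_1,\dots,\omega_s$ lie in $N$ and are independent over $M$ by Lemma 3, hence over $L_0$. By (9) they form an $L_0$-basis of $N$. So $x=\sum_ic_i\omega_i$ with $c_i\in L_0$. By the uniqueness in Lemma 3, $x_i=c_i$, which is algebraic. $\square$

## 11. Digit differences spanning dimension $s$: proof of Theorem 3

**Step 1: $\dim W\ge s$.** Fix $\gamma_0\in\Gamma$. The elements $\gamma-\gamma_0$, $\gamma\in\Gamma$, represent all classes of $A_v/\pi A_v$. So among them there are $\omega_1,\dots,\omega_s\in W\cap A_v$ lifting an $\mathbb F_p$-basis. They are algebraic, and independent over $M\supset\mathbb F_p(\pi)$ by Lemma 3. Hence $\dim W\ge s$.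

Assume from now on $\dim W=s$; then $\omega_1,\dots,\omega_s$ is an $\mathbb F_p(\pi)$-basis of $W$.

**Step 2: the digits become polynomial vectors.** The purpose is to make the memory finite. Write $\gamma-\gamma_0=\sum_iR_i(\gamma)\omega_i$ with $R_i(\gamma)\in\mathbb F_p(\pi)$. As $\gamma-\gamma_0\in A_v$, Lemma 3 gives $R_i(\gamma)\in\mathbb F_p[[\pi]]$. A rational function that is a power series has, in lowest terms, a denominator with nonzero constant term. So there is a common denominator $P\in\mathbb F_p[\pi]$ with $P(0)=1$, and for some $J\ge 0$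
$$P\,R_i(\gamma)=\sum_{j=0}^Jq_{i,j}(\gamma)\pi^j,\qquad q_{i,j}(\gamma)\in\mathbb F_p,$$
for all $i$ and $\gamma$. Since $P(0)=1$, we have $q_{i,0}(\gamma)=R_i(\gamma)(0)$, so $\gamma-\gamma_0\equiv\sum_iq_{i,0}(\gamma)\omega_i\pmod\pi$. Thus the vector $(q_{i,0}(\gamma))_i$ determines $\gamma$ modulo $\pi$, hence $\gamma$. The map
$$\Gamma\to\mathbb F_p^s,\qquad\gamma\mapsto(q_{i,0}(\gamma))_i \tag{10}$$
is injective between sets with $r=p^s$ elements, so it is a bijection.

**Step 3: automatic input.** Let $x=\sum_{n\ge m}a_n\pi^n$ be algebraic, $m=m(x)$. Then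
$$P\cdot\Bigl(x-\frac{\gamma_0\pi^m}{1-\pi}\Bigr)=\sum_{n\ge m}P(a_n-\gamma_0)\pi^n=\sum_iX_i\omega_i,\qquad X_i=\sum_{n\ge m}\pi^n\sum_{j=0}^Jq_{i,j}(a_n)\pi^j .$$
The left side is algebraic and $X_i\in\pi^m\mathbb F_p[[\pi]]$, so each $X_i$ is algebraic by Lemma 4. By Christol its coefficient sequence $(X_{i,n})_{n\ge m}$ is $p$-automatic, and so is the sequence of vectors $(X_{i,n})_{1\le i\le s}$, $n\ge m$.

**Step 4: finite memory.** Comparing coefficients of $\pi^n$,
$$q_{i,0}(a_n)=X_{i,n}-\sum_{j=1}^Jq_{i,j}(a_{n-j}),\qquad 1\le i\le s,$$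
where for indices below $m$ we use a blank symbol with $q_{i,j}(\text{blank})=0$. Let $z_n=(a_{n-1},\dots,a_{n-J})\in(\Gamma\cup\{\text{blank}\})^J$. By the bijection (10), $a_n$ is a function of $z_n$ and $(X_{i,n})_i$, and so is $z_{n+1}=(a_n,\dots,a_{n-J+1})$. Lemma 1, with indices shifted by $m$, shows that $(z_n)_{n\ge m}$ is $p$-automatic. Then the pair of $z_n$ and $(X_{i,n})_i$ is $p$-automatic, and hence its image $(a_n)_{n\ge m}$ is. (If $J=0$, there is no memory, and $a_n$ is a function of $(X_{i,n})_i$ alone.) The converse direction of property $B$ is Proposition 1. $\blacksquare$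

## 12. Digit differences spanning dimension $s+1$

In Theorem 1 the differences of digits are differences of elements of $V$, or $\pm\bigl((c-c^*)+\delta g\bigr)$ with $c\in V$. So $W\subseteq\operatorname{span}(V)+\mathbb F_p(\pi)\,\delta g$, where $\operatorname{span}(V)$ is the $\mathbb F_p(\pi)$-span and has dimension $s$. Hence $\dim W\le s+1$. Since $B$ fails, Theorem 3 forces $\dim W=s+1$. So the hypothesis $\dim W=s$ of Theorem 3 cannot be relaxed to $\dim W\le s+1$.

On the other hand, $\dim W=s$ is not necessary for property $B$. Let $K=\mathbb F_9(z)$, $v$ the $z$-adic valuation, $\pi=z$, $\mathbb F_9=\mathbb F_3\oplus\mathbb F_3\iota$, and let $g\in z\mathbb F_3[[z]]$ be algebraic and irrational. For instance $g=\sum_iz^{3^i}$ satisfies $g-g^3=z$; its coefficients are not eventually periodic, so it is not rational. Put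
$$\Gamma=\{a+b\iota+b^2g:\ a,b\in\mathbb F_3\}.$$
Modulo $z$ these are the elements of $\mathbb F_9$, so $r=9$ and $s=2$. The span $W$ contains $1$, $\iota+g$ and $-\iota+g$, hence $1,\iota,g$, and it is spanned by them. They are independent over $\mathbb F_3(z)$: in a relation, the $\iota$-component over $\mathbb F_3((z))$ vanishes, and then $g$ would be rational. So $\dim W=3=s+1$.

Now let $x=\sum_{n\ge m}(a_n+b_n\iota+b_n^2g)z^n$ be algebraic, where $a_n,b_n\in\mathbb F_3$ and $m=m(x)$. By Christol over $\mathbb F_9$, the coefficients of $x$ in $\mathbb F_9((z))$ form a $3$-automatic sequence. As $g\in\mathbb F_3[[z]]$, their $\iota$-components are the $b_n$, so $(b_n)$ is $3$-automatic, and so is $(b_n^2)$. Then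
$$\sum_{n\ge m}a_nz^n=x-\iota\sum_{n\ge m}b_nz^n-g\sum_{n\ge m}b_n^2z^n$$
is algebraic, so $(a_n)$ is $3$-automatic, and the sequence of digits, a function of the pairs $(a_n,b_n)$, is $3$-automatic. With Proposition 1, property $B$ holds. So both outcomes occur at $\dim W=s+1$. Nothing here classifies all pairs $(\Gamma,\pi)$ with property $B$ for $r\ge3$.
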